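# Squares of countable dense homogeneous spaces: analytic and coanalytic

## 1. Two countable dense sets in $\mathbb Q\times 2^\omega$

Let $F\subseteq 2^\omega$ be the set of sequences that are eventually $0$, and let $F_n\subseteq F$ be the finite set of those that are $0$ from place $n$ on. So $F_n$ has $2^n$ elements. Enumerate $\mathbb Q=\{q_0,q_1,\dots\}$ without repetition, and in $\mathbb Q\times 2^\omega$ consider
$$A=\bigcup_n\,\{q_n\}\times F_n,\qquad B=\mathbb Q\times F .$$
Both sets are countable. Clearly $B$ is dense. So is $A$: a basic open set has the form $(J\cap\mathbb Q)\times[t]$, where $J$ is an open interval and $[t]$ is the set of sequences that extend a finite string $t$. Infinitely many $q_n$ lie in $J$, so one of them has $n\ge$ the length of $t$. Then $t$ followed by zeros is in $F_n$, and this gives a point of $A$ in $(J\cap \mathbb Q)\times[t]$.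

Can a homeomorphism of $\mathbb Q\times 2^\omega$ carry $A$ onto $B$? It cannot, because $A$ is $G_\delta$ and $B$ is not.

The complement of $A$ is $\bigcup_n\{q_n\}\times(2^\omega\setminus F_n)$. Each set $\{q_n\}\times(2^\omega\setminus F_n)$ is a relatively open subset of a closed set, hence $F_\sigma$. So $A$ is $G_\delta$.

If $B$ were $G_\delta$, then $F$, which is $B$ cut down to the closed fiber $\{q_0\}\times2^\omega$, would be $G_\delta$ in $2^\omega$. Then $F$ and $2^\omega\setminus F=\bigcap_{x\in F}(2^\omega\setminus\{x\})$ would be two disjoint dense $G_\delta$ sets in the Cantor set. This contradicts the Baire category theorem.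

Now put $X=\mathbb Q\oplus2^\omega$. Its square has $\mathbb Q\times 2^\omega$ as one of four clopen pieces, and this piece sees two kinds of countable dense sets. However, $X$ itself already has two kinds, since no homeomorphism of $\mathbb Q$ maps $\mathbb Q\setminus\{0\}$ onto $\mathbb Q$. Is there a better space $Y$ in place of $\mathbb Q$, one that also produces a bad product with $2^\omega$ but in which any two countable dense sets look alike? If there is, how complicated must $Y$ be?

## 2. Countable dense homogeneity and the square

Throughout, *space* means separable metrizable space, *countable* means at most countable, and *zero-dimensional* means having a base of clopen sets. For a space $X$, $\mathcal H(X)$ is its group of homeomorphisms. An *orbit* is an orbit of the action of $\mathcal H(X)$ on $X$, and $X$ is *homogeneous* if it has at most one orbit.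

**Definition.** $X$ is *countable dense homogeneous* (CDH) if for all countable dense $A,B\subseteq X$ there is $h\in\mathcal H(X)$ with $h[A]=B$.

Here are some small cases. A countable discrete space has only one dense subset, so it is CDH. The convergent sequence $\omega+1$ is not CDH: both $\omega$ and $\omega+1$ are dense in it, and a homeomorphism, being onto, cannot map the proper subset $\omega$ onto the whole space. The same argument with $\mathbb Q\setminus\{0\}$ and $\mathbb Q$ disposes of $\mathbb Q$. The Cantor set $2^\omega$ is CDH (a special case of Theorem 4 below). So $X=\{*\}\oplus2^\omega$ is CDH, since a dense set must contain $*$ and be dense in $2^\omega$. Its square is one isolated point plus three Cantor sets, hence homeomorphic to $X$, hence CDH.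

**Definition.** A space is *analytic* (*coanalytic*) if it is homeomorphic to an analytic (coanalytic) subset of some Polish space.

This does not depend on the embedding. If $X\subseteq Z$ and $X'\subseteq Z'$ are homeomorphic with $Z,Z'$ Polish, then by Lavrentiev's theorem the homeomorphism extends to a homeomorphism between $G_\delta$ sets $G\subseteq Z$ and $G'\subseteq Z'$. If $X$ is (co)analytic in $Z$, it is so in $G$, hence $X'$ is so in $G'$. Since $G'$ is Borel in $Z'$, the same holds for $X'$ in $Z'$.

The background to the question is as follows. By a theorem of Hrušák and Zamora Avilés, every zero-dimensional Borel CDH space is homeomorphic to $\kappa\oplus(\lambda\times2^\omega)\oplus(\mu\times\omega^\omega)$ with $0\le\kappa,\lambda,\mu\le\omega$. This class is closed under countable products, so countable products of zero-dimensional Borel CDH spaces are CDH. Under Projective Determinacy the same holds for projective spaces. Under $\mathsf{MA}(\sigma\text{-centered})$ there is a zero-dimensional CDH space whose square is not CDH. Andrea Medini's "Products and countable dense homogeneity" (arXiv:1307.0184, 2013) is the source of this question: *is it consistent that some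 zero-dimensional analytic CDH space $X$ has a square that is not CDH? And coanalytic?* "Consistent" means relative to $\mathrm{Con}(\mathsf{ZFC})$. We shall prove the following answers.

**Theorem A (ZFC).** If $X$ is a zero-dimensional analytic CDH space, then $X^2$ is CDH. More generally, finite products of zero-dimensional analytic CDH spaces are CDH.

**Theorem B.** If $V=L$ (or just $\omega_1^{L[a]}=\omega_1$ for some $a\subseteq\omega$), there is a zero-dimensional coanalytic CDH space $X$ such that $X^2$ is not CDH.

So the answer to the analytic part is no, already in $\mathsf{ZFC}$, and the answer to the coanalytic part is yes.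

How might one try to prove that $X^2$ is CDH when $X$ is? The first thing to try is to apply the hypothesis in each coordinate and use maps $h_1\times h_2$. This fails even for $X=2^\omega$. Going through a countable base of $2^\omega\times2^\omega$, pick in the $n$-th basic set a point whose first coordinate has not been used before. This gives a countable dense set $A$ whose points have pairwise different first coordinates. A map $h_1\times h_2$ preserves this property, and $F\times F$ does not have it. So we want a description of CDH in terms of properties that visibly pass to products. The definition of CDH is not such a description.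

Three properties will carry the argument.

**Definition.** A space $X$ is

* a *$\lambda$-set* if every countable subset of $X$ is $G_\delta$ in $X$;
* *countably controlled* (cc) if every countable subset of $X$ is contained in a Polish subspace of $X$;
* *meager in itself* if $X$ is a countable union of nowhere dense subsets of $X$.

The rationals are a $\lambda$-set, since every subset of $\mathbb Q$ has countable complement. They are meager in themselves. They are not cc: the only subspace containing the countable set $\mathbb Q$ is $\mathbb Q$, which is not Polish. A Polish space is cc, and a nonempty one is not meager in itself. The Cantor set is not a $\lambda$-set, as Section 1 showed.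

We use these textbook facts. Polish subspaces of a space are $G_\delta$ in it, and $G_\delta$ subspaces of Polish spaces are Polish. A $G_\delta$ set minus a countable set is $G_\delta$. Uncountable analytic sets contain copies of $2^\omega$. Analytic and coanalytic subsets of Polish spaces have the Baire property.

## 3. What CDH forces: open orbits, and $\lambda$-sets from category

**Lemma 1.** In a CDH space all orbits are open, hence clopen, and there are countably many of them.

*Proof.* Let $O$ be the orbit of $p$. The interior of $O$ is invariant under $\mathcal H(X)$ and contained in one orbit, so it is $O$ or $\emptyset$. Suppose it is $\emptyset$. Then $X\setminus O$ is dense, so it contains a countable set $A$ that is dense in $X$. By CDH some $h\in\mathcal H(X)$ has $h[A]=A\cup\{p\}$. Then $h^{-1}(p)\in A\subseteq X\setminus O$, but $h^{-1}(p)$ lies in the orbit $O$ of $p$, a contradiction. So orbits are open. The complement of an orbit is a union of orbits, so orbits are clopen. By separability there are countably many. $\square$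

In $\omega+1$, for instance, the orbit $\{\omega\}$ is not open.

**Lemma 2.** (a) If $X$ is meager in itself, then $X$ has a countable dense subset that is $G_\delta$. (b) If $X$ is CDH and meager in itself, then $X$ is a $\lambda$-set. (c) A $\lambda$-set contains no copy of $2^\omega$; hence an analytic $\lambda$-set is countable.

*Proof.* Let $X\ne\emptyset$. For (a) we copy the set $A$ of Section 1. Write $X=\bigcup_nF_n$ with $F_n$ closed nowhere dense and increasing, and let $\{U_n:n\in\omega\}$ be a base of nonempty open sets. Pick $a_n\in U_n\setminus F_n$ and let $A=\{a_n:n\in\omega\}$, a dense set. If $i\ge n$, then $a_i\notin F_i\supseteq F_n$. So $A\cap F_n\subseteq\{a_i:i<n\}$ is finite, and $F_n\setminus A$, a closed set minus finitely many points, is $F_\sigma$. Hence $X\setminus A=\bigcup_n(F_n\setminus A)$ is $F_\sigma$.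

(b) Let $A$ be as in (a) and let $D\subseteq X$ be countable. Some $h\in\mathcal H(X)$ maps $A$ onto $A\cup D$, so $A\cup D$ is $G_\delta$. Then $D=(A\cup D)\setminus(A\setminus D)$ is a $G_\delta$ set minus a countable set, hence $G_\delta$.

(c) Subspaces of $\lambda$-sets are $\lambda$-sets, and a countable dense subset of $2^\omega$ is not $G_\delta$ by the Baire argument of Section 1. The second statement follows, since an uncountable analytic space contains a copy of $2^\omega$. $\square$

Part (b) tells us what the improved $\mathbb Q$ has to be: a CDH space that is meager in itself is a $\lambda$-set. Part (c) says that an uncountable one is never analytic.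

## 4. A back-and-forth whose limit stays inside the space

This section proves a sufficient condition for CDH.

Suppose $X$ is zero-dimensional with open orbits, and $A,B$ are countable dense. The natural plan is a back-and-forth. Build $g_0=\mathrm{id}$, $g_1,g_2,\dots$ in $\mathcal H(X)$, where $g_{n+1}=h_n\circ g_n$ and $h_n$ moves points only inside a tiny clopen set. At each step send one more $a\in A$ into $B$, or cover one more $b\in B$. Then let $g=\lim g_n$. In a Polish space, making the changes small for a complete metric guarantees that the limit exists.

If $X$ is not Polish, then $(g_n(x))_n$ may be Cauchy without a limit in $X$. This does happen. Run the plan in $\mathbb Q$, a homogeneous space, with $A=\mathbb Q\setminus\{0\}$ and $B=\mathbb Q$. If all limits of $g_n$ and $g_n^{-1}$ existed, we would obtain a homeomorphism of $\mathbb Q$ mapping $\mathbb Q\setminus\{0\}$ onto $\mathbb Q$, which does not exist. So one has to control the orbit of *every* point of $X$ under the process, not only of the points in $A\cup B$.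

The way out is to split $X$ into two parts. One part is an invariant $G_\delta$ set $G\supseteq A\cup B$ on which limits are under control. Its complement $X\setminus G=\bigcup_nL_n$ is $F_\sigma$. From stage $n$ on we move no point of $L_n$: each point outside $G$ is moved only finitely often, so its limit exists trivially. The action happens near points of $G$, and invariance of $G$ keeps those points away from the closed sets to be protected. There are two ways to control limits on $G$ itself: $G$ is Polish (use a complete metric), or $G$ is countable and every point of $G$ is eventually frozen by the back-and-forth.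

**Lemma 3.** Let $X$ be zero-dimensional, $U$ clopen, and $p,q\in U$ in the same orbit. Then there is $h\in\mathcal H(X)$ with $h(p)=q$ and $h=\mathrm{id}$ off $U$.

*Proof.* Let $p\ne q$ (otherwise take $h=\mathrm{id}$) and let $k\in\mathcal H(X)$ satisfy $k(p)=q$. Choose disjoint clopen $P\ni p$, $Q\ni q$ inside $U$ and let $V=P\cap k^{-1}[Q]$. Then $V\ni p$ is clopen, $V\cup k[V]\subseteq U$, and $V\cap k[V]=\emptyset$. Let $h=k$ on $V$, $h=k^{-1}$ on $k[V]$, and $h=\mathrm{id}$ elsewhere. The three pieces are clopen and $h\circ h=\mathrm{id}$, so $h\in\mathcal H(X)$. $\square$

**Theorem 4.** Let $X$ be zero-dimensional with all orbits open, and assume that either (cc) $X$ is countably controlled, or ($\lambda$) $X$ is a $\lambda$-set with no nonempty countable open subset. Then $X$ is CDH.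

The space $\mathbb Q$ shows that the last clause of ($\lambda$) cannot be dropped. For a Polish $X$ the reader may take $G=X$ and all $L_n=\emptyset$ below; then the usual proof remains.

*Proof.* Let $A,B$ be countable dense subsets of $X$, and let $\mathcal B$ be a countable base of clopen sets.

**Step 1: a countable supply of moves.** We want a countable group that can perform all moves we shall need, and a countable invariant set of points on which it acts. In case (cc) let $D_0=A\cup B$. In case ($\lambda$) the sets $X\setminus A$ and $X\setminus B$ are dense, because no nonempty open set is countable. So we may choose a countable $D_0\supseteq A\cup B$ with $D_0\setminus A$ and $D_0\setminus B$ dense. Let $\Gamma_0=\{\mathrm{id}\}$. Given countable $\Gamma_n$ and $D_n$, choose for all $U\in\mathcal B$ and all $p,q\in D_n\cap U$ in one orbit a homeomorphism as in Lemma 3. Let $\Gamma_{n+1}$ be the group generated by $\Gamma_n$ and these homeomorphisms, and let $D_{n+1}=\bigcup_{\gamma\in\Gamma_{n+1}}\gamma[D_n]$. Put $\Gamma=\bigcup_n\Gamma_n$ and $D=\bigcup_nD_n$. Both are countable, $\Gamma$ is a group, $D$ is $\Gamma$-invariant, and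

$(*)$ if $U\in\mathcal B$ and $p,q\in D\cap U$ are in the same orbit, then some $h\in\Gamma$ satisfies $h(p)=q$ and $h=\mathrm{id}$ off $U$.

**Step 2: the set $G$.** We choose the $G_\delta$ set on which limits will be controlled separately. In case (cc), let $G_0\supseteq D$ be a Polish subspace of $X$ and let $G=\bigcap_{\gamma\in\Gamma}\gamma[G_0]$. Each $\gamma[G_0]$ is Polish, hence $G_\delta$ in $X$. So $G$ is $G_\delta$ in $X$, and as a $G_\delta$ subset of $G_0$ it is Polish. It is $\Gamma$-invariant, and it contains $D$ because $\gamma[G_0]\supseteq\gamma[D]=D$. Let $\rho$ be a complete compatible metric on $G$. In case ($\lambda$), let $G=D$, which is $\Gamma$-invariant and $G_\delta$ since $X$ is a $\lambda$-set. Let $\rho$ be any compatible metric on it. In both cases write $X\setminus G=\bigcup_nL_n$ with $L_0\subseteq L_1\subseteq\cdots$ closed in $X$, and let $d$ be a compatible metric on $X$.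

**Step 3: colors.** In case ($\lambda$) the points of $D\setminus A$ must also end up somewhere, so we give them targets. Put $A^0=A$ and $B^0=B$. In case ($\lambda$) put $A^1=D\setminus A$ and $B^1=D\setminus B$; these are dense because they contain $D_0\setminus A$ and $D_0\setminus B$. In case (cc) put $A^1=B^1=\emptyset$. Let $A^*=A^0\cup A^1$ and $B^*=B^0\cup B^1$, and enumerate both. In case ($\lambda$) we have $A^*=B^*=D=G$. In both cases $A^*,B^*\subseteq D$.

**Step 4: the construction.** We build $g_n\in\Gamma$ and finite sets $E_n\subseteq A^*$ of points already settled, with $E_n\subseteq E_{n+1}$ and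
$$g_n[E_n\cap A^j]\subseteq B^j\qquad(j=0,1).$$
Start with $g_0=\mathrm{id}$, $E_0=\emptyset$. Let $g_{n+1}=h_n\circ g_n$, where $h_n\in\Gamma$ is the identity off a clopen set $U_n$ (possibly empty) such that

1. $U_n\cap(L_n\cup g_n[L_n]\cup g_n[E_n])=\emptyset$;
2. $U_n$ and $g_n^{-1}[U_n]$ have $d$-diameter $<2^{-n}$, and $U_n\cap G$ and $g_n^{-1}[U_n]\cap G$ have $\rho$-diameter $<2^{-n}$.

*Availability of $U_n$.* Whenever $c\in D$ and $c\notin g_n[E_n]$, there is $U_n\in\mathcal B$ with $c\in U_n$ satisfying 1 and 2. Indeed $c\in G$, and $L_n$ misses $G$. By invariance of $G$ also $g_n[L_n]$ misses $G$. So $c$ is outside the closed set $L_n\cup g_n[L_n]\cup g_n[E_n]$. For 2, use that $g_n^{-1}$ is continuous on $X$, and that it restricts to a homeomorphism of $G$, with $g_n^{-1}[U_n]\cap G=g_n^{-1}[U_n\cap G]$.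

*$n$ even (forth).* Let $a$ be the first element of $A^*\setminus E_n$; if there is none, let $h_n=\mathrm{id}$, $U_n=\emptyset$, $E_{n+1}=E_n$. Say $a\in A^j$, and let $c=g_n(a)\in D$. Put $E_{n+1}=E_n\cup\{a\}$. If $c\in B^j$, let $h_n=\mathrm{id}$ and $U_n=\emptyset$. Otherwise note $c\notin g_n[E_n]$ and take $U_n\ni c$ in $\mathcal B$ as above. The orbit of $c$ is open and $B^j$ is dense (if $j=1$, we are in case ($\lambda$)). So there is $b\in B^j\cap U_n$ in the orbit of $c$. As $b,c\in D$, $(*)$ gives $h_n\in\Gamma$ with $h_n=\mathrm{id}$ off $U_n$ and $h_n(c)=b$. Then $g_{n+1}(a)=b\in B^j$.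

*$n$ odd (back).* Let $b$ be the first element of $B^*\setminus g_n[E_n]$; if there is none, do nothing as before. Say $b\in B^j$. If $g_n^{-1}(b)\in A^j$, let $E_{n+1}=E_n\cup\{g_n^{-1}(b)\}$, $h_n=\mathrm{id}$, $U_n=\emptyset$. Otherwise take $U_n\ni b$ in $\mathcal B$ with 1 and 2; this is possible since $b\in D$ and $b\notin g_n[E_n]$. Since $g_n[A^j]$ is dense and the orbit of $b$ is open, there is $a\in A^j$ with $g_n(a)\in U_n$ in the orbit of $b$. By 1, $a\notin E_n$. By $(*)$ choose $h_n\in\Gamma$ with $h_n=\mathrm{id}$ off $U_n$ and $h_n(g_n(a))=b$, and let $E_{n+1}=E_n\cup\{a\}$.

By 1, $h_n$ fixes $g_n[E_n]$ pointwise. So $g_m=g_n$ on $E_n$ for all $m\ge n$, the color condition is preserved, and the sets $g_n[E_n]$ increase. Since we always treat the first missing element, $\bigcup_nE_n=A^*$ and $\bigcup_ng_n[E_n]=B^*$.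

**Step 5: the limits exist.** First, the sequences are uniformly $d$-Cauchy: for all $x,y\in X$,
$$d(g_{n+1}(x),g_n(x))<2^{-n},\qquad d(g_{n+1}^{-1}(y),g_n^{-1}(y))<2^{-n}.$$
Note that $h_n[U_n]=U_n$. If $g_n(x)\in U_n$, then $g_n(x)$ and $g_{n+1}(x)$ are both in $U_n$; otherwise they are equal. Also $g_{n+1}^{-1}(y)=g_n^{-1}(h_n^{-1}(y))$. So if $y\in U_n$, then $g_n^{-1}(y)$ and $g_{n+1}^{-1}(y)$ are both in $g_n^{-1}[U_n]$; otherwise they are equal. Now use 2.

Next, for every $x,y\in X$ the sequences $g_n(x)$ and $g_n^{-1}(y)$ converge *in $X$*:

* If $x\in L_k$ and $n\ge k$, then $g_n(x)\in g_n[L_n]$ is not in $U_n$, so $g_{n+1}(x)=g_n(x)$. If $y\in L_k$ and $n\ge k$, then $y\in L_n$ is not in $U_n$, so $g_{n+1}^{-1}(y)=g_n^{-1}(y)$. Both sequences are eventually constant.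
* In case (cc), for $x,y\in G$ the sequences lie in the invariant set $G$ and are $\rho$-Cauchy, by 2 and the argument just given. Since $\rho$ is complete, they converge in $G$.
* In case ($\lambda$), $G=A^*=B^*$. If $x\in E_n$, then $g_m(x)=g_n(x)$ for $m\ge n$. If $y\in g_n[E_n]$, then $y\in g_m[E_m]$ for all $m\ge n$, so $y\notin U_m$ and $g_{m+1}^{-1}(y)=g_m^{-1}(y)$. Every $x,y\in G$ is of this kind for some $n$.

**Step 6: the limit is a homeomorphism.** Let $g=\lim g_n$ and $f=\lim g_n^{-1}$. By Step 5 both limits are $d$-uniform, with error at most $2^{-n+1}$ at stage $n$. So $g,f:X\to X$ are continuous. For $x\in X$ we have $d(x,f(g_n(x)))=d(g_n^{-1}(g_n(x)),f(g_n(x)))\to0$, while $f(g_n(x))\to f(g(x))$ by continuity of $f$. So $f\circ g=\mathrm{id}$. In the same way $d(y,g(g_n^{-1}(y)))\to0$ and $g(g_n^{-1}(y))\to g(f(y))$, so $g\circ f=\mathrm{id}$. Thus $g\in\mathcal H(X)$.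

**Step 7: $g[A]=B$.** We have $g=g_n$ on $E_n$, so $g[A^j]\subseteq B^j$ and $g[A^*]=B^*$. In case (cc) this says $g[A]=B$. In case ($\lambda$), $g[A^0]\subseteq B^0$, $g[A^1]\subseteq B^1$, $g[A^0\cup A^1]=B^0\cup B^1$ and $B^0\cap B^1=\emptyset$, so again $g[A]=B$. $\square$

In particular $2^\omega$ is CDH: it is Polish, hence cc, and homogeneous, being a topological group.

## 5. Analytic CDH spaces are countably controlled

Having open orbits and being cc both pass to finite products. So Theorem A will follow if CDH implies cc for analytic spaces. The key step is to find *one* dense Polish subspace. Then CDH itself moves that subspace over any given countable set. We treat coanalytic spaces at the same time, under the hypothesis that blocks Section 7.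

**Proposition 5.** Let $X$ be a zero-dimensional CDH space which is analytic, or which is coanalytic while every coanalytic $\lambda$-set is countable. Then $X$ is countably controlled.

*Proof.* **Step 1: reduction to homogeneous $X$.** Let $X_i$ ($i\in I$, $I$ countable) be the orbits. They are clopen by Lemma 1, hence analytic (coanalytic). Each $X_i$ is homogeneous, because members of $\mathcal H(X)$ preserve $X_i$ and restrict to members of $\mathcal H(X_i)$. Each $X_i$ is CDH: given $A,B$ countable dense in $X_i$ and $C$ countable dense in $X\setminus X_i$, take $h\in\mathcal H(X)$ with $h[A\cup C]=B\cup C$. As $h[X_i]=X_i$, the restriction of $h$ to $X_i$ maps $A$ onto $B$. Finally, a countable topological sum of cc spaces is cc, since a countable topological sum of Polish spaces is Polish. So we may assume that $X$ is homogeneous and nonempty.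

**Step 2: $X$ is not meager in itself.** Suppose it is. By Lemma 2(b), $X$ is a $\lambda$-set, hence countable: in the analytic case by Lemma 2(c), in the coanalytic case by hypothesis. A space that is meager in itself has no isolated points. So for $p\in X$ both $X\setminus\{p\}$ and $X$ are countable and dense, and no homeomorphism of $X$ maps one onto the other. This contradicts CDH.

**Step 3: some open piece of $X$ has a dense Polish subspace.** Embed $X$ as a dense subset of a Polish space $Z$ (the closure of $X$ in any Polish space containing it). Then $X$ is analytic or coanalytic in $Z$. If $N\subseteq X$ is nowhere dense in $Z$, it is nowhere dense in $X$. To see this, suppose $V\subseteq Z$ is open with $\emptyset\ne V\cap X\subseteq\overline N$. Then by density of $X$ we get $V\subseteq\overline{V\cap X}\subseteq\overline N$, which is impossible. So if $X$ were meager in $Z$, it would be meager in itself. Hence $X$ is non-meager in $Z$. As $X$ has the Baire property, there is a nonempty open $U\subseteq Z$ with $U\setminus X$ meager. Cover $U\setminus X$ by a meager $F_\sigma$ set $F$ and let $G=U\setminus F$. This is a $G_\delta$ set of $Z$ with $G\subseteq X\cap U$, and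 it is dense in $U$ by the Baire category theorem.

**Step 4: $X$ has a dense Polish subspace.** We spread $G$ over $X$ by homogeneity. The set $X\cap U$ is nonempty and open in $X$, so by homogeneity its images under $\mathcal H(X)$ cover $X$, and by Lindelöfness countably many sets $h_j[X\cap U]$, $j\in\omega$, do. By zero-dimensionality this cover has a refinement that is a countable partition of $X$ into clopen sets. Let $C_j$ be the union of those pieces for which $j$ is the first index with the piece contained in $h_j[X\cap U]$. Then $X=\bigsqcup_jC_j$. Each $C_j$ is clopen, since it and its complement are unions of pieces, and $C_j\subseteq h_j[X\cap U]$. As $G$ is dense in $X\cap U$, $h_j[G]$ is dense in the open set $h_j[X\cap U]$, so $C_j\cap h_j[G]$ is dense in $C_j$. It is also open in the Polish space $h_j[G]$, hence Polish. So $G'=\bigsqcup_j(C_j\cap h_j[G])$ is a dense Polish subspace of $X$.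

**Step 5: moving $G'$ over a given countable set.** Let $A\subseteq G'$ be countable and dense in $G'$, hence in $X$. Let $D\subseteq X$ be countable. By CDH there is $h\in\mathcal H(X)$ with $h[A]=A\cup D$. Then $D\subseteq h[G']$, and $h[G']$ is Polish. $\square$

*Proof of Theorem A.* Let $X_1,\dots,X_k$ be zero-dimensional analytic CDH spaces. By Lemma 1 their orbits are open, and by Proposition 5 they are cc. Let $\Pi=\prod_iX_i$, a zero-dimensional space.

*Orbits of $\Pi$ are open.* If $h_i\in\mathcal H(X_i)$, then $h_1\times\dots\times h_k\in\mathcal H(\Pi)$. So the orbit of a point $(q_1,\dots,q_k)$ contains the product of the orbits of the $q_i$, which is an open neighborhood of the point. Applying this to each point of a given orbit, we see that the orbit is open.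

*$\Pi$ is cc.* A countable $D\subseteq\Pi$ has countable projections, which lie in Polish $G_i\subseteq X_i$. So $D\subseteq\prod_iG_i$, which is Polish.

By Theorem 4, case (cc), $\Pi$ is CDH. $\blacksquare$

## 6. Countable models of $V=L[a]$ as points of a coanalytic set

By Sections 1 and 3, a counterexample $Y\oplus2^\omega$ requires an uncountable CDH $\lambda$-set $Y$ that is meager in itself, and $Y$ should be coanalytic. The classical shape of an uncountable $\lambda$-set is a sequence of functions $f_\alpha$, of length $\omega_1$, increasing modulo finite sets and eventually above any given countable part of the set. Write $f\le^*g$ (resp. $f<^*g$) for $f,g\in\mathbb Z^\omega$ if $f(n)\le g(n)$ (resp. $<$) for all but finitely many $n$.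

The definability is the delicate part. The first attempt would be a recursion along $\omega_1$, inside $L$: let $f_\alpha$ be the constructibly least function dominating the first $\alpha$ levels. Then "$f$ is one of the $f_\alpha$" reads "*there is* a well-founded countable model in which $f$ is the result of the recursion". Well-foundedness is coanalytic, and the existential real quantifier in front of it takes us to $\Sigma^1_2$ form. The remedy is to make each point carry its witness, so that nothing has to be quantified. We use countable models all of whose elements are definable. Such a model can be reconstructed from its complete theory, and the theory is a real.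

**Definition.** A structure is *pointwise definable* if each of its elements is defined in it by a formula without parameters.

For example, $(\omega,<)$ is pointwise definable, since $n$ is the element with exactly $n$ predecessors. The structure $(\mathbb Z,<)$ is not, since $x\mapsto x+1$ is an automorphism moving every element. An uncountable structure in a countable language never is. For $T=\mathrm{Th}(\omega,<)$, any model of $T$, such as $\omega$ followed by a copy of $\mathbb Z$, has as its definable elements exactly the standard ones. So $T$ alone recovers $(\omega,<)$.

**The theories.** Fix $a\subseteq\omega$. (For $V=L$ take $a=\emptyset$ and read $L_\alpha$ for $L_\alpha[a]$.) The language is $\{\in,\dot A\}$ with a unary predicate $\dot A$. Let $\mathsf{ZF}^-$ be $\mathsf{ZF}$ without Power Set, with Collection and Separation for all formulas of the language. Let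
$$\Theta_a=\mathsf{ZF}^-+\text{“}\dot A\subseteq\omega\text{”}+\text{“}V=L[\dot A]\text{”}+\{\dot A(\underline n):n\in a\}\cup\{\neg\dot A(\underline n):n\notin a\}.$$
We use two standard facts.

* Well-founded models of $\Theta_a$ are, up to isomorphism, exactly the structures $(L_\alpha[a],\in,a)$ that satisfy $\Theta_a$. Indeed, the transitive collapse has the true $\omega$, so $\dot A$ is interpreted by $a$. By absoluteness of the hierarchy it is $L_\alpha[a]$, with $\alpha$ its height.
* In every model of $\Theta_a$ there is a definable well-ordering of the universe, in the sense that every nonempty definable class has a least element. So the elements definable without parameters form an elementary submodel, by the Tarski–Vaught criterion: if $\exists v\,\varphi(v,d_1,\dots,d_k)$ holds and the $d_i$ are definable, then the least such $v$ is definable.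

Let $\mathrm{Sent}$ be the set of sentences, identified with $\omega$ by a recursive coding, and let $\varphi_0,\varphi_1,\dots$ be a recursive enumeration of the formulas with one free variable. Let $\mathcal T\subseteq2^{\mathrm{Sent}}$ be the set of complete consistent theories $T\supseteq\Theta_a$. It is closed, being defined by these requirements: $\Theta_a\subseteq T$; exactly one of $\sigma,\neg\sigma$ is in $T$ for each $\sigma$; $T$ includes no finite inconsistent set.

**The canonical model.** For $T\in\mathcal T$ let $M_T$ be the following structure. Its elements are the formulas $\varphi(v)$ with $\exists!v\,\varphi\in T$, where $\varphi$ and $\psi$ are identified if $\exists v(\varphi\wedge\psi)\in T$. Its membership relation is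
$$\varphi\mathrel{E_T}\psi\iff\exists v\exists w\,(\varphi(v)\wedge\psi(w)\wedge v\in w)\in T,$$
and $\dot A$ is interpreted similarly. If $N\models T$ (there is such an $N$, as $T$ is consistent), then sending $\varphi$ to the element it defines in $N$ is an isomorphism of $M_T$ onto the submodel of definable elements of $N$, which is elementary in $N$. So $M_T\models T$, and every element of $M_T$ is definable in $M_T$, by the same formula. Let
$$W=\{T\in\mathcal T:E_T\text{ has no infinite descending sequence}\}.$$

**$W$ is coanalytic.** The set $\mathcal T\setminus W$ is the projection of the set of pairs $(T,s)$ with $T\in\mathcal T$ and $s$ an infinite $E_T$-descending sequence of formulas. This set is Borel, since for each $n$ the condition on $(T,s(n),s(n+1))$ only asks whether certain sentences are in $T$. The quantifier over models has disappeared, because $M_T$ is read off from $T$.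

**$W$ is an $\omega_1$-sequence.** Let $I$ be the set of $\alpha<\omega_1$ such that $(L_\alpha[a],\in,a)\models\Theta_a$ is pointwise definable. For $\alpha\in I$ let $T_\alpha=\mathrm{Th}(L_\alpha[a],\in,a)$. Then $\alpha\mapsto T_\alpha$ is a bijection $I\to W$. If $\alpha\in I$, then $M_{T_\alpha}\cong L_\alpha[a]$, so $T_\alpha\in W$ and $T_\alpha$ determines $\alpha$. If $T\in W$, then the countable model $M_T$ is well-founded, so it collapses to some $L_\alpha[a]$ with $\alpha<\omega_1$, which is pointwise definable and has theory $T$.

**Lemma 6.** If $\omega_1^{L[a]}=\omega_1$, then $I$ is unbounded in $\omega_1$.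

*Proof.* Suppose not, and let $\delta<\omega_1$ be least with $I\subseteq\delta$. The plan is to find a pointwise definable model containing $\delta$. Let $\kappa=\omega_2^{L[a]}$ and $N=L_\kappa[a]=H_{\omega_2}^{L[a]}$; then $(N,\in,a)\models\Theta_a$. We have $\omega_1^N=\omega_1^{L[a]}=\omega_1$, and for $\alpha<\omega_1$ the statement "$\alpha\in I$" is absolute between $V$ and $N$, because satisfaction in set structures is absolute. So $I$, and hence $\delta$, is definable in $(N,\in,a)$. Let $H\prec N$ consist of the definable elements of $N$, a countable set. Then $\delta\in H$. Since $\delta<\omega_1^{L[a]}$, $\delta$ is countable in $N$. If $\delta\neq\emptyset$, the least surjection of $\omega$ onto $\delta$ is in $H$, and $\omega\subseteq H$. So $\delta\subseteq H$. The transitive collapse of $H$ is a countable structure $(L_\eta[a],\in,a)\models\Theta_a$. It is pointwise definable, since elements of $H$ are defined in $H\prec N$ by the same formulas as in $N$. So $\eta\in I$ and $\eta<\delta$. But $\delta\cup\{\delta\}\subseteq H$, so the collapse fixes $\delta$, whence $\delta\in L_\eta[a]$ and $\delta<\eta$, a contradiction. $\square$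

**Dominating functions.** For $T\in\mathcal T$ let
$$f_T(n)=1+\max S_T(n)\qquad(\max\emptyset=0),$$
where $S_T(n)$ is the set of $m\in\omega$ such that for some $i\le n$ the theory $T$ contains "there is a unique $v$ with $\varphi_i(v)$; it is a function $\omega\to\omega$; and $v(\underline n)=\underline m$". For each $i$ there is at most one such $m$, so $S_T(n)$ is finite. Each condition "$T$ contains a given sentence" is clopen, and $f_T(n)=1+m$ is expressed by countably many such conditions, so $T\mapsto f_T$ is Borel. Write $f_\alpha=f_{T_\alpha}$ for $\alpha\in I$.

**Lemma 7.** Let $\alpha,\beta\in I$. (a) $g<^*f_\alpha$ for all $g\in\omega^\omega\cap L_\alpha[a]$; in particular $f_\alpha\notin L_\alpha[a]$. (b) If $\alpha<\beta$, then $T_\alpha,f_\alpha\in L_\beta[a]$, and so $f_\alpha<^*f_\beta$.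

*Proof.* (a) By pointwise definability, $g$ is defined in $L_\alpha[a]$ by some $\varphi_i$. So $g(n)\in S_{T_\alpha}(n)$ and $g(n)<f_\alpha(n)$ for all $n\ge i$. Since $f_\alpha<^*f_\alpha$ is false, $f_\alpha\notin L_\alpha[a]$. (b) The model $L_\beta[a]$ of $\mathsf{ZF}^-+V=L[\dot A]$ contains $L_\alpha[a]$ and $a$ as elements. By absoluteness of satisfaction it contains $T_\alpha$, and $f_\alpha$ is arithmetical in $T_\alpha$. Now apply (a) to $\beta$. $\square$

## 7. A coanalytic group that is a CDH $\lambda$-set

From now on in this section and the next, assume $\omega_1^{L[a]}=\omega_1$. The set $\{(T_\alpha,f_\alpha):\alpha\in I\}$ is coanalytic, and one sees from Lemma 7 that it is a $\lambda$-set. But Theorem 4 also needs open orbits, and nothing provides homeomorphisms of this set. A topological group is homogeneous for free, so we generate a group.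

This raises a new problem. The elements of a generated group are values of a map on tuples of generators, and the image of a coanalytic set under a non-injective continuous map is in general only $\Sigma^1_2$. So the group should be *freely* generated in a visible way: from an element we must be able to recover the generators and coefficients. The functions $f_T$ alone give no such recovery. We add a coordinate $e_T$ whose only purpose is to make the decomposition unique.

Let $\mathrm{Clop}$ be the countable set of clopen subsets of $2^{\mathrm{Sent}}$. For $T\in\mathcal T$ let $e_T\in\mathbb Z^{\mathrm{Clop}}$ be given by $e_T(C)=1$ if $T\in C$ and $e_T(C)=0$ otherwise. Let $\mathbb G=\mathbb Z^{\mathrm{Clop}}\times\mathbb Z^\omega$, a zero-dimensional Polish group. Put $\hat x_T=(e_T,f_T)$, and let $Y$ be the subgroup of $\mathbb G$ generated by $\{\hat x_T:T\in W\}$.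

A sample decomposition: suppose $u=2e_S-3e_T$ with $S\ne T$. On small clopen neighborhoods $C$ of $S$ we read $u(C)=2$, on small neighborhoods of $T$ we read $u(C)=-3$, and on small neighborhoods of any other theory we read $0$. So $u$ tells us $S$, $T$ and the coefficients.

**Proposition 8.** $Y$ is coanalytic, uncountable, a $\lambda$-set, CDH, and meager in itself.

*Proof.* **Step 1: $Y$ is coanalytic.** We carry out the unique decomposition. For $n\in\omega$ let $B_n$ be the Borel set of all $((k_i)_{i<n},(T_i)_{i<n})\in(\mathbb Z\setminus\{0\})^n\times\mathcal T^n$ with $T_0<_{\mathrm{lex}}\dots<_{\mathrm{lex}}T_{n-1}$. Let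
$$\Phi:\bigsqcup_nB_n\to\mathbb G,\qquad\Phi\bigl((k_i),(T_i)\bigr)=\sum_{i<n}k_i\hat x_{T_i},$$
the empty sum being $0$. This map is Borel. It is injective: let $u=\sum k_ie_{T_i}$ be the first coordinate of a value, and let $C_j$ be clopen sets decreasing to $\{T\}$. Then $u(C_j)=\sum\{k_i:T_i\in C_j\}$ is eventually $k_i$ if $T=T_i$, and eventually $0$ if $T$ is none of the $T_i$. So $u$ determines all the data. By the Lusin–Souslin theorem, $\Phi$ is a Borel isomorphism onto a Borel set. Every element of the abelian group $Y$ is a sum of distinct generators with nonzero coefficients, so
$$Y=\Phi\Bigl[\,\bigsqcup_nB_n\cap\bigl((\mathbb Z\setminus\{0\})^n\times W^n\bigr)\Bigr].$$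
This is the image of a coanalytic set under a Borel isomorphism between Borel sets, hence coanalytic.

**Step 2: $Y$ is uncountable.** By Lemma 6, $I$ is uncountable, hence so is $W$, and $T\mapsto\hat x_T$ is injective.

**Step 3: $Y$ is a $\lambda$-set.** We cut $Y$ by $F_\sigma$ sets that separate early elements from late ones. For $\alpha\in I$ let $Y_\alpha$ be the subgroup generated by $\{\hat x_{T_\beta}:\beta\in I\cap\alpha\}$, which is countable. As $I$ is unbounded in $\omega_1$, every countable subset of $Y$ lies in some $Y_\alpha$. Let
$$F_\alpha=\{(u,z)\in\mathbb G:f_\alpha\le^*|z|\}=\bigcup_m\{(u,z):f_\alpha(n)\le|z(n)|\text{ for all }n\ge m\},$$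
an $F_\sigma$ set. Let $w=\sum_{i<n}k_i\hat x_{T_{\beta_i}}$ with $\beta_0<\dots<\beta_{n-1}$ in $I$ and $k_i\ne0$, and let $z=\sum k_if_{\beta_i}$ be its second coordinate.

* If all $\beta_i<\alpha$, that is, $w\in Y_\alpha$, then $|z|\le\sum|k_i|f_{\beta_i}\in L_\alpha[a]$ by Lemma 7(b). So $|z|<^*f_\alpha$ by Lemma 7(a), and $w\notin F_\alpha$.
* If $n\ge1$ and $\beta_{n-1}>\alpha$, then $f_\alpha+\sum_{i<n-1}|k_i|f_{\beta_i}\in L_{\beta_{n-1}}[a]$ by Lemma 7(b), so this function is $<^*f_{\beta_{n-1}}$. Hence
$$|z|\ge f_{\beta_{n-1}}-\sum_{i<n-1}|k_i|f_{\beta_i}\ge^*f_\alpha,$$
and $w\in F_\alpha$.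

So cancellation cannot pull a late element down, because the top generator outgrows all the others together. Consequently $Y\setminus F_\alpha$ is a $G_\delta$ of $Y$ that contains $Y_\alpha$. Each of its elements has all $\beta_i\le\alpha$, so $Y\setminus F_\alpha\subseteq Y_{\alpha'}$, where $\alpha'$ is the successor of $\alpha$ in $I$. Thus $Y\setminus F_\alpha$ is countable. A countable $D\subseteq Y_\alpha$ is $Y\setminus F_\alpha$ minus a countable set, hence $G_\delta$ in $Y$.

**Step 4: $Y$ is CDH.** $Y$ is zero-dimensional and, as a topological group, homogeneous. If it had a nonempty countable open set, translates of this set would cover $Y$, and by Lindelöfness $Y$ would be countable. So $Y$ is CDH by Theorem 4, case ($\lambda$).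

**Step 5: $Y$ is meager in itself.** Let $D$ be countable and dense in $Y$. It is $G_\delta$ in $Y$, so $Y\setminus D$ is a countable union of closed sets. Each of them misses the dense set $D$, so it is nowhere dense. And $D$ is meager, as $Y$ has no isolated points. $\square$

## 8. Adding a Cantor set: proof of Theorem B

We can now repeat Section 1 with $Y$ in place of $\mathbb Q$. Let $X=Y\oplus2^\omega$. It is zero-dimensional, and it is coanalytic in the Polish space $\mathbb G\oplus2^\omega$. It is CDH because $Y$ and $2^\omega$ are: a dense subset of $X$ restricts to dense subsets of the two summands, and homeomorphisms of the summands combine. We show that $X^2$ is not CDH.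

**Step 1: an invariant clopen set.** We isolate the pieces of $X^2$ other than $2^\omega\times2^\omega$ in a way that homeomorphisms must respect. Let $M$ be the union of all open subsets of $X^2$ that are meager in $X^2$. By Lindelöfness $M$ is meager in $X^2$, and by its definition it is invariant under $\mathcal H(X^2)$. If $N$ is nowhere dense in $Y$, then $N\times2^\omega$ is nowhere dense in $Y\times2^\omega$, and similarly for the other products. So $Y^2$, $Y\times2^\omega$ and $2^\omega\times Y$ are meager in themselves, and, being clopen, they are contained in $M$. The remaining clopen piece $2^\omega\times2^\omega$ is compact, so it has no nonempty meager open subset. Hence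
$$M=Y^2\cup(Y\times2^\omega)\cup(2^\omega\times Y).$$
In particular $M$ is clopen and meager in itself.

**Step 2: two countable dense sets.** By Lemma 2(a), $M$ has a countable dense subset $A_0$ that is $G_\delta$ in $M$. Let $C$ be countable dense in $2^\omega\times2^\omega$, let $Q$ be countable dense in $2^\omega$, and let $y_0\in Y$. Put
$$A=A_0\cup C,\qquad B=A_0\cup(\{y_0\}\times Q)\cup C .$$
Both are countable and dense in $X^2$.

**Step 3: no homeomorphism maps $A$ onto $B$.** Suppose $h\in\mathcal H(X^2)$ and $h[A]=B$. Then $h[M]=M$, so $h[A_0]=h[A\cap M]=B\cap M$ is $G_\delta$ in $M$. Therefore $B\cap(\{y_0\}\times2^\omega)$ is $G_\delta$ in the Cantor set $\{y_0\}\times2^\omega$. It is countable, and it is dense there because it contains $\{y_0\}\times Q$. This contradicts the Baire category theorem, exactly as in Section 1.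

So $X^2$ is not CDH. Since $V=L$ is consistent and implies $\omega_1^L=\omega_1$, such a space consistently exists. $\blacksquare$

## 9. Homogeneous pieces and infinite powers

The remaining sections are not needed for Theorems A and B. They give sharper statements on the analytic side, the exact strength of Theorem B, and a limit to Theorem A.

**Theorem C (ZFC).** A zero-dimensional analytic space is CDH if and only if it is a countable topological sum of homogeneous cc spaces. If $X$ is zero-dimensional analytic CDH, then $X^\omega$ is CDH. Countable products of *homogeneous* zero-dimensional analytic CDH spaces are CDH.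

*Proof.* If $X$ is zero-dimensional analytic CDH, then by Lemma 1 it is the topological sum of its countably many clopen orbits. They are homogeneous, and they are cc because they are clopen in $X$, which is cc by Proposition 5. Conversely, let $X=\bigoplus X_i$ be a countable sum with $X_i$ homogeneous and cc. A homeomorphism of $X_i$ extends by the identity to one of $X$, so every orbit of $X$ is a union of sets $X_i$, hence open. And $X$ is cc. Theorem 4 applies.

For the second statement, $X^\omega$ is cc, since a countable set has countable projections and a countable product of Polish subspaces is Polish. It is homogeneous by the theorem of Dow and Pearl (*Homogeneity in powers of zero-dimensional first-countable spaces*, Proc. AMS 125 (1997)): $X^\omega$ is homogeneous for every zero-dimensional first-countable $X$. So $X^\omega$ is CDH by Theorem 4.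

A countable product of homogeneous zero-dimensional analytic CDH spaces is zero-dimensional, homogeneous (use product homeomorphisms), and cc. So it is CDH by Theorem 4. $\blacksquare$

## 10. The exact hypothesis in the coanalytic case

**Theorem D (ZFC).** The following are equivalent: (i) there is a zero-dimensional coanalytic CDH space $X$ with $X^2$ not CDH; (ii) there is an uncountable coanalytic $\lambda$-set; (iii) $\omega_1^{L[a]}=\omega_1$ for some $a\subseteq\omega$.

*Proof.* (iii)$\Rightarrow$(i) is Theorem B.

(i)$\Rightarrow$(ii). Suppose (ii) fails, so all coanalytic $\lambda$-sets are countable. If $X$ is zero-dimensional coanalytic CDH, then $X$ has open orbits by Lemma 1 and is cc by Proposition 5. The proof of Theorem A used nothing else, so $X^2$ is CDH.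

(ii)$\Rightarrow$(iii). Let $C'$ be an uncountable coanalytic $\lambda$-set in a Polish space $Z$. By Lemma 2(c) it contains no copy of $2^\omega$, hence no uncountable Borel subset of $Z$. A Borel isomorphism of $Z$ onto $\omega^\omega$ maps $C'$ to an uncountable coanalytic $C\subseteq\omega^\omega$ without a perfect subset. Say $C\in\Pi^1_1(a)$. By the Mansfield–Solovay theorem (a $\Sigma^1_2(a)$ set with an element outside $L[a]$ has a perfect subset), $C\subseteq L[a]$. So $\omega^\omega\cap L[a]$ is uncountable. As $L[a]\models\mathsf{CH}$, this set is in bijection with $\omega_1^{L[a]}$, and therefore $\omega_1^{L[a]}=\omega_1$. $\blacksquare$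

## 11. An infinite product that is not CDH under $V=L$

The proof that orbits in a finite product are open used that a finite product of open sets is open. In an infinite product of non-homogeneous spaces this step breaks.

**Theorem E.** If $V=L$, there are zero-dimensional analytic CDH spaces $Z_m$ ($m\in\omega$) such that $\prod_mZ_m$ is not CDH.

So in Theorems A and C, finite products and countable powers cannot be replaced in $\mathsf{ZFC}$ by arbitrary countable products of analytic CDH spaces.

Assume $V=L$ and use Section 6 with $a=\emptyset$. Then $I$ is unbounded in $\omega_1$, and every real is in some $L_\alpha$ with $\alpha<\omega_1$.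

The plan is to let $Z_m=\{*_m\}\oplus Y_m^\omega$, where $Y_m$ is the complement of a coanalytic $\lambda$-set $X_m$, and where the sets $X_m$ are so unrelated that the point $(*_m)_m$ cannot be moved far enough for its orbit to be open. To see that they are unrelated we need the following lemma. For a tree $S$ on $\omega\times\omega$, $[S]$ is its set of branches and $p[S]=\{x:\exists w\,(x,w)\in[S]\}$.

**Lemma 9.** Let $L_\beta\models\mathsf{ZF}^-$, let $S\in L_\beta$ be a tree on $\omega\times\omega$, and suppose $p[S]$ is countable. Then $p[S]\subseteq L_\beta$.

*Proof.* In $L_\beta$ define $S_0=S$. Let $S_{\xi+1}$ be the set of $t\in S_\xi$ having two extensions in $S_\xi$ with incompatible first coordinates, and take intersections at limits. All $S_\xi$ are trees, since an initial segment of such a $t$ has the same two extensions. For some $\xi<\beta$ we have $S_\xi=S_{\xi+1}$. Otherwise, sending $t$ to the $\xi$ with $t\in S_\xi\setminus S_{\xi+1}$ would be a definable map in $L_\beta$ from a subset of $S$ onto all ordinals of $L_\beta$, against Replacement. If this $S_\xi$ were nonempty, every node of it would have two extensions in $S_\xi$ with incompatible first coordinates.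 We could then build nodes $t_s\in S_\xi$ ($s\in2^{<\omega}$) with $t_{s0},t_{s1}$ extending $t_s$ and having incompatible first coordinates, and $p[S]$ would be uncountable. So $S_\xi=\emptyset$.

Let $(x,w)\in[S]$. Let $\eta$ be least such that some initial segment $t=(x{\restriction}n,w{\restriction}n)$ is not in $S_\eta$. It is not $0$, and not a limit since at limits we intersect. So $\eta=\xi'+1$. All initial segments of $(x,w)$ are in $S_{\xi'}$, and since $t\notin S_{\xi'+1}$, the extensions of $t$ in $S_{\xi'}$ have pairwise compatible first coordinates. So $x$ is the union of these first coordinates, and $x\in L_\beta$. $\square$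

**Step 1: splitting the sequence.** We cut $I$ into uncountable pieces in a way that $T_\alpha$ can see. For $\alpha\in I$ let $n(\alpha)=n$ if the order type of $I\cap\alpha$ is $\mu+n$ with $\mu$ a limit or $0$. For $\beta<\alpha$ the statement "$\beta\in I$" is absolute for $L_\alpha$. So $n(\alpha)=n$ if and only if $T_\alpha$ contains the sentence $\sigma_n$: "the class $J$ of all $\beta$ with $L_\beta$ a pointwise definable model of $\Theta_\emptyset$ has a final segment of exactly $n$ elements below which $J$ has no largest element". Let $\nu(n)$ be the exponent of $2$ in $n+1$, and let $I_k=\{\alpha\in I:\nu(n(\alpha))=k\}$. These sets are pairwise disjoint, and they are uncountable since $I$ has order type $\omega_1$. Let $P=2^{\mathrm{Sent}}\times\omega^\omega$, $x_\alpha=(T_\alpha,f_\alpha)\in P$, and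
$$X_k=\{x_\alpha:\alpha\in I_k\},\qquad Y_k=P\setminus X_k .$$
The set $X_k=\{(T,f):T\in W,\ f=f_T,\ T\ni\sigma_n\text{ for some }n\in\nu^{-1}(k)\}$ is coanalytic, so $Y_k$ is analytic. By Lemma 7, $x_\alpha\notin L_\alpha$, and $x_\alpha\in L_\beta$ for $\alpha<\beta$ in $I$. For $\alpha\in I$ let $F_\alpha=\{(T,f)\in P:f_\alpha\le^*f\}$, an $F_\sigma$ set. By Lemma 7, $x_\beta\in F_\alpha$ if and only if $\beta\ge\alpha$.

**Step 2: $X_k$ is a $\lambda$-set and $Y_k$ is cc.** A countable subset of $X_k$ is contained in $\{x_\beta:\beta\in I_k\cap\alpha\}=X_k\setminus F_\alpha$ for some $\alpha\in I$. This is a countable relative $G_\delta$, and removing countably many points leaves a $G_\delta$. So $X_k$ is a $\lambda$-set. By Lemma 2(c) it contains no copy of $2^\omega$, hence every Polish subspace of $X_k$ is countable.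

Let $D\subseteq Y_k$ be countable. By $V=L$ choose $\alpha\in I$ with all second coordinates of members of $D$ in $L_\alpha$. They are $<^*f_\alpha$, so $D\cap F_\alpha=\emptyset$. The set $F_\alpha\cup\{x_\beta:\beta\in I_k\cap\alpha\}$ is an $F_\sigma$ subset of $P$ that contains $X_k$ and misses $D$. Its complement is a Polish subspace of $Y_k$ containing $D$.

Hence $Y_k^\omega$ is zero-dimensional, analytic, cc, and homogeneous by the theorem of Dow and Pearl. So $Z_k=\{*_k\}\oplus Y_k^\omega$ is zero-dimensional and analytic, and it is CDH by Theorem C.

**Step 3: an embedding extracted from CDH.** Suppose $\prod_mZ_m$ is CDH, and let $p=(*_m)_m$. We use the open orbit of $p$ to embed a piece of $Y_k$ into later factors only. By Lemma 1 the orbit of $p$ is open, so for some $k$ it contains $\{z:z_m=*_m\text{ for all }m<k\}$. The set of condensation points of $X_k$ in $P$ is nonempty, closed and perfect, so it contains a copy of $2^\omega$ and is not contained in $X_k$. Fix a condensation point $y_k\in Y_k$ of $X_k$. Let $q_k=(y_k,y_k,\dots)\in Y_k^\omega$ and $q_m=*_m$ for $m\ne k$. Then $q=(q_m)_m$ is in the orbit of $p$; let $h$ be a homeomorphism of $\prod_mZ_m$ with $h(q)=p$.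 Let $V=\{z:z_m=*_m\text{ for }m\le k\}$, a clopen neighborhood of $p$, with $V\cong\prod_{m>k}Z_m$. Let $j:Y_k\to\prod_mZ_m$ be the closed embedding for which $j(u)$ has $k$-th coordinate $(u,y_k,y_k,\dots)$ and all other coordinates $*_m$. As $j(y_k)=q\in h^{-1}[V]$, there is a clopen $U'\ni y_k$ of $P$ such that $j[U]\subseteq h^{-1}[V]$ for $U=U'\cap Y_k$. Since $U$ is closed in $Y_k$, the map $e=h\circ j{\restriction}U$ is, up to the identification of $V$, an embedding of $U$ onto a closed subset of $\prod_{m>k}Z_m$.

**Step 4: extending the embedding to points of $X_k$.** Let $\hat Z=\prod_{m>k}(\{*_m\}\oplus P^\omega)$, a Polish space containing $\prod_{m>k}Z_m$. By Lavrentiev's theorem $e$ extends to a homeomorphism $\hat e:G\to G'$ with $G$ a $G_\delta$ in $P$, $U\subseteq G\subseteq\overline U\subseteq U'$, and $G'\subseteq\overline{e[U]}$. If $x\in G\setminus U$, then $\hat e(x)\notin\prod_{m>k}Z_m$. Otherwise $\hat e(x)\in\overline{e[U]}\cap\prod_{m>k}Z_m=e[U]$, as $e[U]$ is closed there, contradicting injectivity of $\hat e$. Since $G\subseteq U'$, we have $G\setminus U=G\cap X_k$. Also $U'\setminus G$ is an $F_\sigma$ subset of $P$ contained in $X_k$, hence a countable union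 of Polish subspaces of $X_k$, hence countable. As $y_k$ is a condensation point, $X_k\cap U'$ is uncountable, so $X_k\cap G$ is uncountable.

For each $x\in X_k\cap G$ there are $m>k$ and $i\in\omega$ with $\hat e(x)_m\in P^\omega$ and $\hat e(x)_m(i)\in X_m$, because $\hat e(x)_m\notin Z_m$ for some $m$. So some fixed pair $m>k$, $i$ serves uncountably many $x$. Let $G_m=\{x\in G:\hat e(x)_m\in P^\omega\}$, which is open in $G$, and let $\psi:G_m\to P$ be the continuous map $\psi(x)=\hat e(x)_m(i)$. Then
$$N=\{x\in X_k\cap G_m:\psi(x)\in X_m\}$$
is uncountable. For $c\in X_m$ the set $\psi^{-1}(c)$ misses $U$, since $\psi(u)\in Y_m$ for $u\in U\cap G_m$. So $\psi^{-1}(c)$, which is closed in the Polish space $G_m$, is a Polish subset of $X_k$, hence countable.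

**Step 5: the contradiction.** The map $\psi$ connects members of $X_k$ and $X_m$ that appear at different levels of $L$, and Lemma 9 forbids this. Regard $P$ as a closed subset of $\omega^\omega$ by interleaving coordinates. The graph of $\psi$ is a $G_\delta$ set, so it equals $\{(x,y):\exists w\,(x,y,w)\in[R]\}$ for some tree $R$ on $\omega\times\omega\times\omega$. By $V=L$, $R\in L_\delta$ for some $\delta<\omega_1$. Only countably many $x\in N$ are of the form $x_\alpha$ with $\alpha\le\delta$, and, since the sets $\psi^{-1}(c)$ for $c\in X_m$ are countable, only countably many have $\psi(x)=x_\beta$ with $\beta\le\delta$. So there is $x=x_\alpha\in N$ with $\psi(x)=x_\beta$, where $\alpha\in I_k$, $\beta\in I_m$ and $\alpha,\beta>\delta$. Since $I_k\cap I_m=\emptyset$, $\alpha\ne\beta$.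

If $\alpha<\beta$, then $x_\alpha,R\in L_\beta$. So the section tree $\{(y{\restriction}l,w{\restriction}l):(x_\alpha{\restriction}l,y{\restriction}l,w{\restriction}l)\in R\}$ is in $L_\beta$, and its projection is $\{\psi(x_\alpha)\}=\{x_\beta\}$. By Lemma 9, $x_\beta\in L_\beta$, a contradiction.

If $\beta<\alpha$, then $x_\beta,R\in L_\alpha$. So the section tree $\{(x{\restriction}l,w{\restriction}l):(x{\restriction}l,x_\beta{\restriction}l,w{\restriction}l)\in R\}$ is in $L_\alpha$. Its projection is $\psi^{-1}(x_\beta)$, which is countable and contains $x_\alpha$. By Lemma 9, $x_\alpha\in L_\alpha$, a contradiction.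

So $\prod_mZ_m$ is not CDH. $\blacksquare$
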